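\title{Uniqueness of the Poisson--Dirichlet invariant law for the uniform coagulation-fragmentation chain}

\begin{abstract}
A ranked partition of $1$ evolves as follows: two parts are sampled by size, with replacement; distinct parts are merged with probability $\beta_m$, and a part sampled twice is split uniformly with probability $\beta_s$. The Poisson--Dirichlet law $PD(\beta_s/\beta_m)$ is invariant for this Markov chain. We prove that it is the only invariant probability measure, for all $\beta_m,\beta_s\in(0,1]$, which confirms a conjecture posed by Mayer-Wolf, Zeitouni and Zerner. The proof couples two stationary chains so that the small fragments they split off are identical, and uses a drift estimate to show that, with probability bounded below, the two chains differ only in boundedly many macroscopic parts and a negligible amount of dust. We also show that $PD(\beta_s/\beta_m)$ attracts every initial law weakly: in Ces\`aro mean, and without averaging for lazy and continuous-time versions of the chain.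
\end{abstract}

\section{The chain and the results}\label{sec:intro}

Let
\[
\Omega_1=\Big\{p=(p_i)_{i\ge1}:\ p_1\ge p_2\ge\cdots\ge0,\ \sum_ip_i=1\Big\}
\]
be the space of ranked partitions of $1$, with the metric $d(p,q)=\sum_i|p_i-q_i|$. The \emph{parts} of $p$ are its positive entries, counted with multiplicity. Fix $\beta_m,\beta_s\in(0,1]$. The \emph{coagulation-fragmentation chain} makes one step from $p$ as follows. Two parts are picked independently and with replacement, each by size-biased sampling: the $i$-th part is picked with probability $p_i$.
\begin{itemize}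
\item If two distinct parts $p_i,p_j$ were picked, then with probability $\beta_m$ they are merged into one part $p_i+p_j$; otherwise $p$ is left unchanged.
\item If the same part $p_i$ was picked twice, then with probability $\beta_s$ it is split into $\tau p_i$ and $(1-\tau)p_i$, where $\tau$ is uniform on $[0,1]$ and independent of everything else; otherwise $p$ is left unchanged.
\end{itemize}
The result is rearranged in nonincreasing order. Write $\mathrm{mer}_{ij}\,p$ for the ranked sequence after merging $p_i$ and $p_j$, and $\mathrm{spl}_i^v\,p$ for the ranked sequence after replacing $p_i$ by $vp_i$ and $(1-v)p_i$. The transition kernel $P$ acts on bounded Borel functions by $Ph(p)=\sum_{i,j}p_ip_jG_{ij}(p)$, where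
\begin{equation}\label{eq:kernel}
G_{ij}=\beta_m\,h\circ\mathrm{mer}_{ij}+(1-\beta_m)h\quad(i\ne j),\qquad
G_{ii}=\beta_s\int_0^1h\circ\mathrm{spl}_i^v\,dv+(1-\beta_s)h .
\end{equation}

Put $\theta=\beta_s/\beta_m$. Let $B_1,B_2,\dots$ be independent with the $\mathrm{Beta}(1,\theta)$ density $\theta(1-b)^{\theta-1}$ on $(0,1)$, and let $Q_j=B_j\prod_{i<j}(1-B_i)$. The \emph{Poisson--Dirichlet law} $\Pi=PD(\theta)$ is the law of the decreasing rearrangement of $(Q_1,Q_2,\dots)$. It is an invariant probability measure for $P$, that is, $\Pi P=\Pi$; this is part of the statement of the problem in \cite{MZZ}, and it is the one property of the chain that we use without proof. It is known that $\Pi$ is the unique invariant probability measure within a certain class $\mathcal A$ of ``analytic'' probability measures on $\Omega_1$. The conjecture posed in \cite{MZZ} is that uniqueness holds without the restriction to $\mathcal A$. We prove it.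

\begin{theorem}\label{thm:unique}
For all $\beta_m,\beta_s\in(0,1]$, the law $\Pi=PD(\beta_s/\beta_m)$ is the unique invariant probability measure of $P$ on $\Omega_1$.
\end{theorem}

\begin{theorem}\label{thm:attract}
Let $\lambda$ be any probability measure on $\Omega_1$.
\begin{enumerate}
\item $\frac1N\sum_{n<N}\lambda P^n\to\Pi$ weakly as $N\to\infty$.
\item For every $q\in(0,1)$, $\lambda(qI+(1-q)P)^n\to\Pi$ weakly as $n\to\infty$; also $\lambda e^{t(P-I)}\to\Pi$ weakly as $t\to\infty$. In particular, if $\max(\beta_m,\beta_s)<1$, then $\lambda P^n\to\Pi$ weakly.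
\end{enumerate}
\end{theorem}

Here $e^{t(P-I)}=\sum_{k\ge0}e^{-t}\frac{t^k}{k!}P^k$ is the chain run with a rate-one Poisson clock. When $\max(\beta_m,\beta_s)=1$, we claim only Ces\`aro convergence for $P$ itself. Theorem~\ref{thm:attract} is deduced from Theorem~\ref{thm:unique} and is not used in its proof.

\subsection*{Why one expects uniqueness, and why it is not automatic}
A finite model suggests the answer. Multiply a permutation of $\{1,\dots,n\}$ by the transposition $(i\;j)$, with $i$ and $j$ independent and uniform (do nothing if $i=j$). The cycles through $i$ and $j$ are size-biased picks among the cycles. Two distinct cycles merge; a cycle of length $\ell$ that contains both $i$ and $j\neq i$ splits into cycles of lengths $k$ and $\ell-k$, where $k$ is the distance from $i$ to $j$ along the cycle and is uniform on $\{1,\dots,\ell-1\}$. This is the discrete counterpart of the case $\beta_m=\beta_s=1$. Transpositions generate the symmetric group, so this walk is irreducible and has exactly one invariant law.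

On $\Omega_1$ irreducibility is lost. Call $p$ and $q$ equivalent if their parts agree after finitely many parts are deleted from each. A step changes at most two parts, so the chain never leaves its equivalence class, and there are uncountably many classes: the geometric partitions $((1-r)r^{i-1})_{i\ge1}$, $0<r<1$, are pairwise inequivalent, since the ratio $r$ can be read off from any tail. Two chains started in different classes never meet, however they are coupled. For the same reason, the weak convergence in Theorem~\ref{thm:attract} cannot be upgraded to convergence in total variation: started from $(1,0,0,\dots)$ the chain has finitely many parts at all times, while all $Q_j$ are positive almost surely. Nor do the stationarity equations for moments determine the law in any direct way. For $h(p)=\sum_ip_i^2$, a merge adds $2p_ip_j$ and a split removes $2\tau(1-\tau)p_i^2$, of mean $p_i^2/3$, so that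
\[
Ph-h=2\beta_m\sum_{i\ne j}p_i^2p_j^2-\frac{\beta_s}3\sum_ip_i^4 ,
\]
and stationarity gives a relation between two statistics of degree four instead of the mean of $h$.

What remains possible is an approximate coupling, and it suffices. If there were a second invariant law, there would be two mutually singular ones, and these live essentially on two disjoint compact sets (Section~\ref{sec:reduction}). It is then enough to bring two stationary chains within distance $\varepsilon$ of each other with a probability that does not degenerate as $\varepsilon\to0$. Section~\ref{sec:example} shows on a two-part partition how this is done; Section~\ref{sec:moments} collects the moment bounds; Sections~\ref{sec:coupling}--\ref{sec:endgame} contain the coupling, the drift estimate and the end of the proof of Theorem~\ref{thm:unique}; Section~\ref{sec:attraction} proves Theorem~\ref{thm:attract}.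

\section{Matching small fragments: an example}\label{sec:example}

The proof rests on one property of the uniform split. Suppose the first pick is a part of size $r$. The second pick is the same part with probability $r$, and then the smaller fragment $r\min(\tau,1-\tau)$ is uniform on $(0,r/2)$, with density $2/r$. The two factors cancel:
\begin{equation}\label{eq:key}
\mathbb P\big(\text{same part picked again, smaller fragment in }da\mid\text{first pick }r\big)=2\,da,\qquad 0<a<r/2 .
\end{equation}
The size $r$ enters only through the cutoff. One can therefore realize \eqref{eq:key} with a variable $u$ uniform on $[0,1)$: the part is picked again if $u<r$, and the smaller fragment is $a=u/2$. If two chains $X$ and $Y$ with first picks $y$ and $z$ use the same $u$, then for $u<y\wedge z$ they split off \emph{the same} fragment, even though $y\neq z$. We call such a fragment \emph{matched}. A fragment is produced in one chain alone only when $y\wedge z\le u<y\vee z$, and then it is not smaller than half the first pick of the other chain.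

\begin{remark}\label{rem:uniform}
This is the essential use of uniformity. If $\tau$ had a density $\rho$, the right side of \eqref{eq:key} would be $(\rho(a/r)+\rho(1-a/r))\,da$, which depends on $r$ unless $\rho(v)+\rho(1-v)$ is constant.
\end{remark}

Take $\beta_m=\beta_s=1$, $X=\{1\}$ and $Y=\{z,1-z\}$ with $0<z\le\frac12$, and regard all three parts as unmatched. The first pick of $X$ is $1$, so $X$ always splits off $a=u/2$. The chain $Y$ splits its first pick if $u$ is smaller than that pick, and otherwise merges its two parts. We measure the discrepancy by $\Psi=\sum F(r)$, the sum over the unmatched parts of both chains, with $F(r)=r^{-1-\kappa}$ and $\kappa=\frac1{10}$. Initially $\Psi=F(1)+F(z)+F(1-z)$. Note that $F(r)<5$ for $r\ge\frac14$, and $F(r/2)<3F(r)$. There are four outcomes.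
\begin{center}
\begin{tabular}{c|ccc|ccc|c}
&first pick&&prob-&&unmatched&unmatched&bound\\
&in $Y$&range of $u$&ability&matched&in $X$&in $Y$&on $\Delta\Psi$\\
\hline
1&$1-z$&$[0,1-z)$&$(1-z)^2$&$a$&$1-a$&$z,\ 1-z-a$&$10$\\
2&$1-z$&$[1-z,1)$&$z(1-z)$&none&$a,\ 1-a$&$1$&$10-F(z)$\\
3&$z$&$[0,z)$&$z^2$&$a$&$1-a$&$z-a,\ 1-z$&$5+3F(z)$\\
4&$z$&$[z,1)$&$z(1-z)$&none&$a,\ 1-a$&$1$&$5+F(a)-F(z)$
\end{tabular}
\end{center}
The last column comes from the exact changes. In row 1, $\Delta\Psi=F(1-a)+F(1-z-a)-F(1)-F(1-z)$ with $1-a\ge\frac12$ and $1-z-a\ge\frac{1-z}2\ge\frac14$. In rows 2 and 4 the weight $F(1)$ of the new part of $Y$ cancels that of the old part of $X$, so $\Delta\Psi=F(a)+F(1-a)-F(z)-F(1-z)$, and in row 2 we have $a\ge\frac{1-z}2\ge\frac14$. In row 3, $\Delta\Psi=F(1-a)+F(z-a)-F(1)-F(z)$ with $z-a\ge z/2$. In row 4 the fragment $a$ has density $z\cdot2\,da$ on $[z/2,1/2)$. Summing up, and using $2(1-z)\ge1$,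
\[
\mathbb E\,\Delta\Psi\le10-2z(1-z)F(z)+3z^2F(z)+z\int_{z/2}^\infty2a^{-1-\kappa}\,da
\le10-z^{-\kappa}+3+\tfrac4\kappa=53-z^{-\kappa}.
\]

Three features of this computation carry over to the general case.

\emph{The gain is unbounded as $z\to0$.} The part $z$ is absorbed with probability of order $z$ and has weight $z^{-1-\kappa}$, so its presence lowers $\Psi$ by about $z^{-\kappa}$ per step, however little mass it carries.

\emph{The cost is bounded.} Had we counted the fragment of $X$ as unmatched in all rows, the cost would be $\int_0^{1/2}2a^{-1-\kappa}\,da=\infty$. With matching, a small unmatched fragment arises only in row 4, where it is at least $z/2$ and the event carries the factor $z$. Over a long time the gain cannot exceed the cost on average, so at a typical time there is no very small unmatched part.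

\emph{A macroscopic discrepancy can be removed.} If $z$ is not small, let $Y$ merge its two parts while $X$ stays put. For $\beta_m=\beta_s=1$ the chain $P$ cannot stay put: the number of parts changes by one at each step, so the numbers of parts of $X$ and $Y$ keep opposite parities and the chains never coincide. The lazy kernel $\hat P=\frac12(I+P)$ has the same invariant measures as $P$, and one independent step of it in each chain gives $X=Y=\{1\}$ with probability at least $\frac12\cdot\frac12\cdot2z(1-z)$.

The example hides two difficulties. With infinitely many unmatched parts $\Psi$ is infinite, so the weight must be cut off below a level $\delta$, and the bounded costs become sums over all parts, which need moment bounds. And a matched part ceases to be matched when it merges with unmatched parts.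

\section{Ranking, dust and moment bounds}\label{sec:moments}

The set $\Omega_1$ is closed in $\ell^1$, hence a complete separable metric space. It is not compact: the partitions into $n$ equal parts have no convergent subsequence. Within $\Omega_1$, coordinatewise convergence is the same as convergence in $d$, because $d(p^{(n)},p)=2\sum_i(p_i-p_i^{(n)})^+\to0$ by dominated convergence (Scheff\'e's lemma); so the Borel $\sigma$-field is the one generated by the coordinates.

\begin{lemma}[Ranking is nonexpansive]\label{lem:rank}
If $a,b$ are nonnegative summable families over the same countable index set and $a^\downarrow,b^\downarrow$ are their decreasing rearrangements, then $\sum_i|a_i^\downarrow-b_i^\downarrow|\le\sum_i|a_i-b_i|$.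
\end{lemma}

\begin{proof}
For $r>0$ let $N_a(r)=\#\{i:a_i>r\}<\infty$. For reals $\alpha,\beta\ge0$ we have $|\alpha-\beta|=\int_0^\infty|1_{\alpha>r}-1_{\beta>r}|\,dr$. The sets $\{i:a_i^\downarrow>r\}$ and $\{i:b_i^\downarrow>r\}$ are the initial segments of lengths $N_a(r)$ and $N_b(r)$, so
\[
\sum_i|a_i^\downarrow-b_i^\downarrow|=\int_0^\infty|N_a(r)-N_b(r)|\,dr\le\int_0^\infty\sum_i|1_{a_i>r}-1_{b_i>r}|\,dr=\sum_i|a_i-b_i|.\qedhere
\]
\end{proof}

For $\delta>0$ and $\alpha\in(0,1)$ let
\[
m_\delta(p)=\sum_{p_i<\delta}p_i,\qquad S_\alpha(p)=\sum_{p_i>0}p_i^\alpha\in[1,\infty].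
\]
The first is the mass of the \emph{dust} below level $\delta$; it decreases to $0$ as $\delta\downarrow0$ for each $p$. The second gives a rate: since $p_i\le\delta^{1-\alpha}p_i^\alpha$ when $p_i<\delta$,
\begin{equation}\label{eq:dust}
m_\delta\le\delta^{1-\alpha}S_\alpha .
\end{equation}

An unknown invariant law could, a priori, sit on partitions with $S_\alpha=\infty$. To exclude this we use weights that penalize small parts and are linear near $0$, so that their sum over all parts is bounded. For $s\in(0,1)$ and $\gamma>0$ let
\[
f_{s,\gamma}(r)=r\,\max(r,s)^{-1-\gamma}\quad(r\ge0),\qquad\Phi_{s,\gamma}(p)=\sum_if_{s,\gamma}(p_i).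
\]

\begin{lemma}\label{lem:weights}
Let $f=f_{s,\gamma}$ and $D(r,r')=f(r)+f(r')-f(r+r')$.
\begin{enumerate}
\item $f(r)\le r^{-\gamma}$ for $r>0$, with equality for $r\ge s$; and $f(r)\le s^{-1-\gamma}r$, so that $0\le\Phi_{s,\gamma}\le s^{-1-\gamma}$.
\item $D\ge0$, that is, $f$ is subadditive; and $D(r,r')\ge\frac12(r\wedge r')^{-\gamma}$ if $r,r'\ge s$.
\item If $\gamma<1$, then
\begin{equation}\label{eq:drift1}
P\Phi_{s,\gamma}-\Phi_{s,\gamma}\le\frac{2\beta_s}{1-\gamma}-\frac{\beta_m}2J_{s,\gamma},\qquad
J_{s,\gamma}(p)=\sum_{i\ne j;\ p_i,p_j\ge s}p_ip_j\,(p_i\wedge p_j)^{-\gamma}.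
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
Part 1 holds because $\max(r,s)$ is at least $r$ and at least $s$. For part 2 let $g(r)=\max(r,s)^{-1-\gamma}$, which is nonincreasing. Then $D(r,r')=r\,(g(r)-g(r+r'))+r'(g(r')-g(r+r'))\ge0$. If $s\le r\le r'$, the first term alone is at least $r\,(g(r)-g(2r))=r^{-\gamma}(1-2^{-1-\gamma})\ge\frac12r^{-\gamma}$. For part 3, \eqref{eq:kernel} gives
\[
P\Phi_{s,\gamma}-\Phi_{s,\gamma}=-\beta_m\sum_{i\ne j}p_ip_jD(p_i,p_j)+\beta_s\sum_ip_i^2\Big[2\int_0^1f(vp_i)\,dv-f(p_i)\Big].
\]
By part 2 the first sum is at least $\frac12J_{s,\gamma}$. By part 1, $\int_0^1f(vr)\,dv\le r^{-\gamma}/(1-\gamma)$ for $r>0$, so the second sum is at most $\frac2{1-\gamma}\sum_ip_i^{2-\gamma}\le\frac2{1-\gamma}$.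
\end{proof}

The restriction $\gamma<1$ in part 3 is the integrability of $a^{-\gamma}$ at $0$: a single chain pays for every small fragment it creates. The coupling will let us use $\gamma=1+\kappa$, as in Section~\ref{sec:example}.

\begin{lemma}[First moment under any invariant law]\label{lem:first}
If $\mu$ is an invariant probability measure of $P$, then $\int S_\alpha\,d\mu\le\frac43(1+8\theta/\alpha)$ for all $\alpha\in(0,1)$.
\end{lemma}

\begin{proof}
Let $\gamma=1-\alpha$ and integrate \eqref{eq:drift1} against $\mu$. As $\Phi_{s,\gamma}$ is bounded and $\mu P=\mu$, the left side has integral $0$, so $\int J_{s,\gamma}\,d\mu\le4\theta/\alpha$. For $i<j$ the smaller part is $p_j$, so $J_{s,\gamma}$ increases to $2J$ as $s\downarrow0$, where $J(p)=\sum_{i<j}p_ip_j^\alpha$. Monotone convergence gives $\int J\,d\mu\le2\theta/\alpha$.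

In $J$ the term $p_j^\alpha$ has the coefficient $\sum_{i<j}p_i$, which may be small for the first indices. Let $k=\min\{j:p_1+\dots+p_j\ge\frac14\}$; then $p_k>0$. For $j>k$ the coefficient is at least $\frac14$, so $\sum_{j>k}p_j^\alpha\le4J$. The indices $j<k$ carry mass less than $\frac14$ in parts of size at least $p_k$, and the indices $j\ge k$ carry mass more than $\frac34$ in parts of size at most $p_k$. Since $r\mapsto r^{\alpha-1}$ is decreasing,
\[
\sum_{j<k}p_j^\alpha\le p_k^{\alpha-1}\sum_{j<k}p_j\le\tfrac14p_k^{\alpha-1},\qquad
\sum_{j\ge k}p_j^\alpha\ge p_k^{\alpha-1}\sum_{j\ge k}p_j\ge\tfrac34p_k^{\alpha-1}.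
\]
Hence $S_\alpha\le\frac43\sum_{j\ge k}p_j^\alpha\le\frac43(1+4J)$. Integrate.
\end{proof}

\begin{lemma}[Second moment under $\Pi$]\label{lem:second}
$\int S_\alpha^2\,d\Pi<\infty$ for all $\alpha\in(0,1)$.
\end{lemma}

\begin{proof}
Under $\Pi$, $S_\alpha$ has the law of $\sum_jQ_j^\alpha$. By independence and $B_j\le1$, $\mathbb E\,Q_j^{2\alpha}\le\big(\mathbb E(1-B_1)^{2\alpha}\big)^{j-1}$, and $\mathbb E(1-B_1)^{2\alpha}=\int_0^1\theta(1-b)^{2\alpha+\theta-1}\,db=\theta/(\theta+2\alpha)<1$. By Minkowski's inequality, $\|S_\alpha\|_{L^2(\Pi)}\le\sum_{j\ge1}(\theta/(\theta+2\alpha))^{(j-1)/2}<\infty$.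
\end{proof}

\section{Reduction to two singular stationary laws}\label{sec:reduction}

Two different invariant laws may overlap, and then a coupling that succeeds with positive probability contradicts nothing. We remove the overlap. Recall the Jordan decomposition: a finite signed measure $\nu$ is $\nu^+-\nu^-$, where $\nu^+=\nu(\,\cdot\cap E)$ and $\nu^-=-\nu(\,\cdot\setminus E)$ are positive measures for a suitable Borel set $E$. It is minimal: if $\nu=\nu_1-\nu_2$ with finite positive measures $\nu_1,\nu_2$, then $\nu^+(G)=\nu(G\cap E)\le\nu_1(G)$ and $\nu^-(G)=-\nu(G\setminus E)\le\nu_2(G)$ for all Borel $G$.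

Suppose from now on, until the end of Section~\ref{sec:endgame}, that $\mu\ne\Pi$ is an invariant probability measure, and let $\nu=\mu-\Pi$. Then $\nu=\nu P=\nu^+P-\nu^-P$, so $\nu^+\le\nu^+P$ by minimality. The two measures have the same total mass, so $\nu^+P=\nu^+$, and $\nu^-P=\nu^+P-\nu P=\nu^-$. Since $\nu(\Omega_1)=0$ and $\nu\neq0$, the measures $\nu^+$ and $\nu^-$ have a common mass $\varrho>0$. Let
\[
\mu_X=\nu^+/\varrho,\qquad\mu_Y=\nu^-/\varrho .
\]
These are invariant probability measures with $\mu_X(E)=1$ and $\mu_Y(E)=0$. Minimality applied to $\nu=\mu-\Pi$ gives $\mu_Y\le\Pi/\varrho$. Lemma~\ref{lem:first} applies to both measures, and $\mu_Y$ inherits the second moment of Lemma~\ref{lem:second}: for every $\alpha\in(0,1)$,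
\begin{equation}\label{eq:moments}
\int S_\alpha\,d\mu_X<\infty,\qquad\int S_\alpha^2\,d\mu_Y<\infty .
\end{equation}
We have no second moment for $\mu_X$, and the drift estimate will be arranged so as not to need one.

\begin{proposition}[Near-coincidence]\label{prop:near}
There is $c\in(0,1]$ such that for every $\varepsilon>0$ there is a pair $(X',Y')$ of random partitions with $X'\sim\mu_X$, $Y'\sim\mu_Y$ and $\mathbb P(d(X',Y')\le\varepsilon)\ge c$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:unique} from Proposition~\ref{prop:near}]
A finite Borel measure on a complete separable metric space is inner regular: the measure of a Borel set is the supremum of the measures of its compact subsets. So there are compact sets $E_X\subset E$ and $E_Y\subset\Omega_1\setminus E$ with $\mu_X(E_X)>1-c/3$ and $\mu_Y(E_Y)>1-c/3$. They are nonempty and disjoint, hence at positive distance. Choose $\varepsilon>0$ smaller than this distance; here it matters that $c$ does not depend on $\varepsilon$. If $d(X',Y')\le\varepsilon$, then $X'\notin E_X$ or $Y'\notin E_Y$, so $c\le\mathbb P(d(X',Y')\le\varepsilon)<2c/3$, a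 contradiction. Thus no invariant $\mu\neq\Pi$ exists.
\end{proof}

\section{The coupling}\label{sec:coupling}

We construct a Markov chain $Z_t=(M_t,U_t,V_t)$, $t=0,1,\dots$, whose states are triples of countable multisets of positive numbers with
\[
\sum_{y\in U}y=\sum_{z\in V}z=w,\qquad\sum_{x\in M}x=1-w
\]
for some $w\in[0,1]$. The partition $X$ is the ranking of $M\cup U$ and $Y$ is the ranking of $M\cup V$. Elements of $M$ are the \emph{matched} parts, and those of $U$ and $V$ are the \emph{unmatched} parts of $X$ and of $Y$; the letters $x,y,z$ denote elements of $M,U,V$. Equal numbers in a multiset are distinct elements. We start from $M_0=\emptyset$, $U_0=X_0\sim\mu_X$, $V_0=Y_0\sim\mu_Y$, with $X_0,Y_0$ independent.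

\subsection*{One step}
The picks below propose a move to each chain. One variable $\xi$, uniform on $[0,1]$ and independent of the picks, decides for both chains: a proposed merge is performed if and only if $\xi<\beta_m$, a proposed split if and only if $\xi<\beta_s$.

\emph{First pick.} With probability $x$ both chains pick $x\in M$. With probability $yz/w$, chain $X$ picks $y\in U$ and chain $Y$ picks $z\in V$. These probabilities add up to $(1-w)+w=1$; if $w=0$ there are no pairs $(y,z)$.

\emph{Case A: the first pick is $x\in M$.} The second pick is drawn independently by the same rule.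
\begin{itemize}
\item[(A1)] It is $x$ again: both chains split $x$ with the same uniform $\tau$, and the two pieces replace $x$ in $M$.
\item[(A2)] It is $x'\in M\setminus\{x\}$: both chains merge $x$ and $x'$, and $x+x'$ replaces them in $M$.
\item[(A3)] It is a pair $(y,z)$: $x$ leaves $M$, $y$ becomes $y+x$ in $U$, and $z$ becomes $z+x$ in $V$.
\end{itemize}

\emph{Case B: the first pick is $(y,z)$.} Draw $u$ uniform on $[0,1)$ and put $a=u/2$. If $u\ge w$, both chains pick the same $x\in M$, with conditional probability $x/(1-w)$. If $u<w$, each chain follows its own rule. Chain $X$ picks $y$ again, with smaller fragment $a$, if $u<y$; if $y\le u<w$, it picks $y'\in U\setminus\{y\}$ with conditional probability $y'/(w-y)$. Chain $Y$ picks $z$ again, with smaller fragment $a$, if $u<z$; if $z\le u<w$, it picks $z'\in V\setminus\{z\}$ with conditional probability $z'/(w-z)$. The choices of $x,y',z'$ use fresh independent randomness, and each denominator is positive whenever the corresponding range of $u$ is nonempty. The four ranges of $u$ are shown in Figure~\ref{fig:bars}; the triple is updated as follows.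
\begin{itemize}
\item[(B1)] $u<y\wedge z$: both chains split. The piece $a$ joins $M$, $y$ becomes $y-a$ in $U$, and $z$ becomes $z-a$ in $V$.
\item[(B2)] $y\wedge z\le u<y\vee z$: if $y>z$, then $X$ splits $y$ into $a$ and $y-a$, both in $U$, and $Y$ merges $z,z'$ inside $V$; if $y<z$, then $Y$ splits $z$ into $a$ and $z-a$, both in $V$, and $X$ merges $y,y'$ inside $U$.
\item[(B3)] $y\vee z\le u<w$: $y,y'$ merge inside $U$ and $z,z'$ merge inside $V$.
\item[(B4)] $u\ge w$: $x$ leaves $M$, $y$ becomes $y+x$ in $U$, and $z$ becomes $z+x$ in $V$.
\end{itemize}

\begin{figure}[ht]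
\centering
\begin{tikzpicture}[x=11cm,y=1cm]
\fill[gray!20] (0,1.1) rectangle (0.25,1.7);
\fill[gray!20] (0,0) rectangle (0.5,0.6);
\draw (0,1.1) rectangle (1,1.7);
\draw (0,0) rectangle (1,0.6);
\draw[thick] (0.25,1.1)--(0.25,1.7) (0.75,1.1)--(0.75,1.7) (0.5,0)--(0.5,0.6) (0.75,0)--(0.75,0.6);
\draw[dashed] (0.25,-0.6)--(0.25,0) (0.25,0.6)--(0.25,1.1) (0.5,-0.6)--(0.5,0) (0.5,0.6)--(0.5,1.1) (0.75,-0.6)--(0.75,0) (0.75,0.6)--(0.75,1.1);
\node[left] at (0,1.4) {$X$};
\node[left] at (0,0.3) {$Y$};
\node at (0.125,1.4) {split $y$};
\node at (0.5,1.4) {merge $y$ with $y'\in U$};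
\node at (0.875,1.4) {merge with $x$};
\node at (0.25,0.3) {split $z$};
\node at (0.625,0.3) {merge with $z'$};
\node at (0.875,0.3) {merge with $x$};
\node at (0,2) {$0$}; \node at (0.25,2) {$y$}; \node at (0.5,2) {$z$}; \node at (0.75,2) {$w$}; \node at (1,2) {$1$};
\node at (0.125,-0.35) {(B1)}; \node at (0.375,-0.35) {(B2)}; \node at (0.625,-0.35) {(B3)}; \node at (0.875,-0.35) {(B4)};
\end{tikzpicture}
\caption{The second pick after the unmatched parts $y<z$ were picked first in $X$ and $Y$. Both chains read the same uniform variable $u\in[0,1)$ on the horizontal axis; $w$ is the unmatched mass. In a shaded range the chain splits off the fragment $u/2$. The fragment is common to both chains in (B1); in (B2) it appears in $Y$ alone, and is at least $y/2$.}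
\label{fig:bars}
\end{figure}

The unmatched masses of $X$ and $Y$ stay equal. In (A3), (B1) and (B4) both chains propose a move of the same type, the common $\xi$ makes them accept or reject together, and both unmatched masses change by $x$ or by $-a$. In (B2) one move may be accepted and the other rejected, but each move, as in (B3), leaves the unmatched mass of its own chain unchanged.

The construction defines a Borel probability kernel. Encode a multiset as the nonincreasing sequence of its elements, padded with zeros; the state space becomes a closed subset of $(\ell^1)^3$, and parts are labeled by their coordinates. For given labels and given values of $u$ or $\tau$ and of $\xi$, the new state is obtained by finitely many deletions, insertions and changes of coordinates followed by ranking, which is continuous by Lemma~\ref{lem:rank}; so the new state is a Borel function of the old state and these variables. The probabilities of the labels and the ranges of $u$ are Borel functions of the state. The step is thus a countable sum of Borel weights times images of Lebesgue measure under Borel maps.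

\begin{lemma}[Marginals]\label{lem:marginals}
Given $Z_t$, the ordered pair of parts picked in $X$ is $(r,r')$ with probability $rr'$, and if a part $r$ is picked twice, the smaller fragment is uniform on $(0,r/2)$. The same holds for $Y$. Consequently $X_t\sim\mu_X$ and $Y_t\sim\mu_Y$ for all $t$.
\end{lemma}

\begin{proof}
The first pick in $X$ is $x\in M$ with probability $x$, and $y\in U$ with probability $\sum_zyz/w=y$. In Case A the second pick is an independent draw by the same rule, and the split in (A1) is uniform. In Case B the rule for $X$ does not involve $z$: the second pick is $x\in M$ with probability $(1-w)\frac x{1-w}=x$, it is $y'$ with probability $(w-y)\frac{y'}{w-y}=y'$, and it is $y$ with probability $y$, in which case $u$ is uniform on $[0,y)$ and $a$ is uniform on $[0,y/2)$. This is the law of the smaller fragment in the uniform split, and the smaller fragment determines the split. Since $\xi$ is independent of the picks, the conditional law of $X_{t+1}$ given $Z_t$ is $P(X_t,\cdot)$, and $X_t\sim\mu_XP^t=\mu_X$ by induction. The rules are symmetric under the exchange of $(X,U,y)$ and $(Y,V,z)$.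
\end{proof}

\section{The drift of the unmatched weight}\label{sec:drift}

Fix $\kappa=\frac1{10}$, write $S=S_\kappa$, and let $\delta\in(0,1)$. The weight of Section~\ref{sec:example}, cut off at $\delta$, is
\[
F(r)=f_{\delta,1+\kappa}(r)=r\,\max(r,\delta)^{-2-\kappa},\qquad\Psi=\sum_{y\in U}F(y)+\sum_{z\in V}F(z).
\]
By Lemma~\ref{lem:weights}, $F$ is subadditive, $F(r)\le r^{-1-\kappa}$ with equality on $[\delta,\infty)$, where $F$ is decreasing, and $0\le\Psi\le2\delta^{-2-\kappa}$. An unmatched part loses a fixed fraction of its weight when it merges with a part at least as large. So for $y\in U$ let $R_X(y)$ be the total mass of the \emph{other} parts of $X$ (matched or not) of size at least $y$, define $R_Y(z)$ for $z\in V$ in the same way, and put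
\[
H=\sum_{y\in U,\ y\ge\delta}y^{-\kappa}R_X(y)+\sum_{z\in V,\ z\ge\delta}z^{-\kappa}R_Y(z).
\]
Each sum has at most $1/\delta$ terms, so $H\le2\delta^{-1-\kappa}$.

\begin{lemma}[Drift estimate]\label{lem:drift}
With $\Delta\Psi$ the change of $\Psi$ in one step from the state $Z=(M,U,V)$,
\begin{equation}\label{eq:drift2}
\mathbb E[\Delta\Psi\mid Z]\le-\frac{\beta_m}2H+44\big(S(X)+S(Y)\big)+2\delta^{-2\kappa}\big(m_\delta(X)+m_\delta(Y)\big)S(Y).
\end{equation}
\end{lemma}

The first two terms are the gain and the cost seen in the example. The third is the price of the cutoff: below $\delta$ the weight is increasing, so a speck of unmatched dust that merges with a matched part $x$ creates new weight of order $F(x)$.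

\begin{proof}
We treat $\Psi_U=\sum_{y\in U}F(y)$. It changes only when $X$ performs a merge that involves a part of $U$, or splits a part of $U$. When $y\in U$ merges with another part $r$ of $X$, the change is $F(y+r)-F(y)$ if $r\in M$, and $F(y+r)-F(y)-F(r)$ if $r\in U$. The probabilities of the picks are given by Lemma~\ref{lem:marginals}.

\emph{Merges with first pick $y\in U$, $y\ge\delta$.} The second pick is another part $r$; the pair has probability $yr$, and the merge is accepted with probability $\beta_m$. The change is at most $F(y+r)-F(y)\le0$, as $F$ decreases on $[\delta,\infty)$. If $r\ge y$, it is at most $F(2y)-F(y)=(2^{-1-\kappa}-1)F(y)\le-\frac12F(y)$. Since $yF(y)=y^{-\kappa}$, these merges contribute at most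
\[
-\frac{\beta_m}2\sum_{y\in U,\ y\ge\delta}y^{-\kappa}R_X(y).
\]

\emph{The other merges.} Either the first pick is $y\in U$ with $y<\delta$, or the first pick is $x\in M$ and the second is $y\in U$. A merge inside $U$ changes $\Psi_U$ by at most $0$, by subadditivity. A merge of $y$ with $x\in M$ changes it by at most $0$ if $y\ge\delta$, and by at most $F(x)$ if $y<\delta$, again by subadditivity; each of the two orders of picking has probability $xy$. The contribution is at most
\[
2\beta_m\sum_{y\in U,\ y<\delta}y\sum_{x\in M}xF(x)\le2\,m_\delta(X)\sum_{x\in M}xF(x).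
\]
We have $xF(x)\le\delta^{-2\kappa}x^\kappa$ for all $x>0$: for $x\ge\delta$, $xF(x)=x^\kappa x^{-2\kappa}\le x^\kappa\delta^{-2\kappa}$; for $x<\delta$, $xF(x)=x^\kappa x^{2-\kappa}\delta^{-2-\kappa}\le x^\kappa\delta^{-2\kappa}$. The matched parts belong to both chains, and we choose to view them as parts of $Y$, the chain with a second moment:
\begin{equation}\label{eq:matched}
\sum_{x\in M}xF(x)\le\delta^{-2\kappa}S(Y).
\end{equation}

\emph{Splits of $y\in U$.} Let the first pick be $(y,z)$. Chain $X$ proposes to split $y$ when $a<y/2$, and $a$ has density $2\,da$. The fragment $a$ goes to $M$ if $a<z/2$, by (B1), and stays in $U$ if $a\ge z/2$, by (B2). So the change is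
\[
F(y-a)-F(y)+F(a)1_{a\ge z/2}.
\]
The function $F$ is continuous, with $F'\ge0$ on $(0,\delta)$ and $F'(r)=-(1+\kappa)r^{-2-\kappa}$ on $(\delta,\infty)$. On $[y-a,y]\subset[y/2,y]$ we thus have $-F'\le2(y/2)^{-2-\kappa}\le16\,y^{-2-\kappa}$, which gives $F(y-a)-F(y)\le16\,a\,y^{-2-\kappa}$. Now
\[
\int_0^{y/2}16\,a\,y^{-2-\kappa}\,2\,da=4y^{-\kappa},\qquad
\int_{z/2}^\infty F(a)\,2\,da\le\int_{z/2}^\infty2a^{-1-\kappa}\,da=\frac2\kappa\Big(\frac z2\Big)^{-\kappa}\le40\,z^{-\kappa}.
\]
Both bounds are nonnegative, so we may drop the factor $\beta_s\le1$. Weighting with $yz/w$ and summing over $U\times V$, where $\sum_zz/w=\sum_yy/w=1$, the splits contribute at most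
\[
4\sum_{y\in U}y^{1-\kappa}+40\sum_{z\in V}z^{1-\kappa}\le4S(X)+40S(Y),
\]
because $r^{1-\kappa}\le r^\kappa$ for $r\le1$.

By the symmetry of the coupling, $\sum_{z\in V}F(z)$ obeys the same three bounds with the roles of the chains exchanged: the gain is the second half of $\frac{\beta_m}2H$, the other merges cost at most $2m_\delta(Y)\sum_{x\in M}xF(x)$, to which we apply \eqref{eq:matched} unchanged, and the splits cost at most $4S(Y)+40S(X)$. Adding up gives \eqref{eq:drift2}.
\end{proof}

\begin{lemma}[A good time]\label{lem:goodtime}
There is a constant $C_H<\infty$, depending on $\beta_m,\mu_X,\mu_Y$ but not on $\delta$, such that for every $\delta\in(0,1)$ there is a time $t=t(\delta)$ with $\mathbb E\,H_t\le C_H$.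
\end{lemma}

\begin{proof}
Let $W$ be $X_t$ or $Y_t$. By the Cauchy--Schwarz inequality, $m_\delta^2\le m_\delta$ and \eqref{eq:dust},
\[
\delta^{-2\kappa}\,\mathbb E\big[m_\delta(W)S(Y_t)\big]\le\delta^{-1/5}\big(\delta^{9/10}\,\mathbb E\,S(W)\big)^{1/2}\big(\mathbb E\,S(Y_t)^2\big)^{1/2}
=\delta^{1/4}\big(\mathbb E\,S(W)\big)^{1/2}\big(\mathbb E\,S(Y_t)^2\big)^{1/2}.
\]
Only the marginal laws appear on the right, and they are $\mu_X$ and $\mu_Y$ at all times by Lemma~\ref{lem:marginals}. So by \eqref{eq:moments} the expectation of the last two terms of \eqref{eq:drift2} at time $t$ is at most a finite constant $C'$ that depends neither on $\delta$ nor on $t$. At time $0$ all parts are unmatched and $\Psi_0$ may be as large as $2\delta^{-2-\kappa}$; we run the chain long enough to amortize this. Let $T=\lceil2\delta^{-2-\kappa}\rceil\ge\mathbb E\,\Psi_0$. Taking expectations in \eqref{eq:drift2}, summing over $t<T$ and using $\Psi_T\ge0$,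
\[
\frac{\beta_m}2\sum_{t<T}\mathbb E\,H_t\le\mathbb E\,\Psi_0+TC'\le T(1+C').
\]
Some term is at most the average, so $C_H=\frac2{\beta_m}(1+C')$ works.
\end{proof}

\begin{remark}
The exponent $\kappa$ is constrained from both sides. It must be positive for a bound on $H$ to bound the sizes of unmatched parts from below, and the power of $\delta$ in the Cauchy--Schwarz step is $(1-\kappa)/2-2\kappa$, which is nonnegative only for $\kappa\le\frac15$. That step is the only use of the second moment in \eqref{eq:moments}, and hence of the explicit form of $\Pi$.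
\end{remark}

\section{Merging the macroscopic discrepancy}\label{sec:endgame}

\begin{proof}[Proof of Proposition~\ref{prop:near}]
\emph{Step 1: a gap in the sizes of unmatched parts.} The term $y^{-\kappa}R_X(y)$ of $H$ is large for small $y$ only if a fixed share of the mass lies in parts larger than $y$. Since $m_s\downarrow0$ pointwise as $s\downarrow0$, we can fix $s\in(0,\frac14]$ with $\mu_X(m_s>\frac12)\le\frac1{16}$ and $\mu_Y(m_s>\frac12)\le\frac1{16}$. Let
\[
s_0=\min\big(s,(64C_H)^{-1/\kappa}\big),\qquad K=\lfloor1/s_0\rfloor,\qquad c_0=(\beta_ms_0^2)^K .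
\]
None of these depends on $\delta$ or $\varepsilon$. Let $\delta<s_0$, let $t=t(\delta)$ be as in Lemma~\ref{lem:goodtime}, and let
\[
\mathcal E=\big\{H_t\le16C_H,\ m_s(X_t)\le\tfrac12,\ m_s(Y_t)\le\tfrac12\big\}.
\]
By Markov's inequality and the choice of $s$, $\mathbb P(\mathcal E)\ge\frac{13}{16}$.

On $\mathcal E$, let $y\in U_t$ with $\delta\le y\le s$. The parts of $X_t$ of size at least $y$ have total mass $1-m_y(X_t)\ge1-m_s(X_t)\ge\frac12$, so $R_X(y)\ge\frac12-y\ge\frac14$. Therefore $\frac14y^{-\kappa}\le H_t\le16C_H$, that is, $y\ge(64C_H)^{-1/\kappa}\ge s_0$. Parts $y>s$ satisfy $y\ge s_0$ as well, and the argument for $V_t$ is the same with $R_Y$ and $m_s(Y_t)$. Thus on $\mathcal E$ \emph{no unmatched part has size in $[\delta,s_0)$}. Call an unmatched part \emph{big} if it is at least $s_0$; each of $U_t,V_t$ has at most $K$ big parts. The other unmatched parts are smaller than $\delta$; their total masses satisfy $r_X\le m_\delta(X_t)$ and $r_Y\le m_\delta(Y_t)$.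

\emph{Step 2: merging the big parts.} The big parts of $X_t$ and $Y_t$ need not resemble each other, but their total masses $w-r_X$ and $w-r_Y$ nearly agree. So we let each chain merge its big parts into one block. The numbers of merges may differ, and for this reason we use the lazy kernel $\hat P=\frac12(I+P)$. Given $Z_t$, let $X'$ and $Y'$ be conditionally independent with laws $\hat P^K(X_t,\cdot)$ and $\hat P^K(Y_t,\cdot)$. Then $X'\sim\mu_X\hat P^K=\mu_X$ and $Y'\sim\mu_Y$.

On $\mathcal E$, consider the path along which $X$ merges its big parts one after another into a single block, in at most $K-1$ steps, and stays put for the remaining steps. Each merge involves two given parts of size at least $s_0$, which can be picked in either order, so it has $\hat P$-probability at least $\frac12\cdot2s_0^2\cdot\beta_m=\beta_ms_0^2$. Each stay has probability at least $\frac12\ge\beta_ms_0^2$. Hence, with conditional probability at least $c_0$, the parts of $X'$ are those of $M_t$, the block $w-r_X$ (absent if this is $0$), and the unmatched parts of $X_t$ below $\delta$. The corresponding statement holds for $Y'$. When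 both events occur, align $M_t$ with $M_t$, block with block, and the remaining parts of each chain with zeros. Lemma~\ref{lem:rank} gives
\[
d(X',Y')\le|r_X-r_Y|+r_X+r_Y\le2m_\delta(X_t)+2m_\delta(Y_t).
\]

\emph{Step 3: the dust is negligible.} Let $\varepsilon>0$ and $\mathcal G=\{2m_\delta(X_t)+2m_\delta(Y_t)\le\varepsilon\}$. On $\mathcal E\cap\mathcal G$, which is determined by $Z_t$, the conditional probability of $d(X',Y')\le\varepsilon$ is at least $c_0^2$. So
\[
\mathbb P\big(d(X',Y')\le\varepsilon\big)\ge c_0^2\Big(\frac{13}{16}-\mathbb P(\mathcal G^c)\Big),\qquad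
\mathbb P(\mathcal G^c)\le\frac2\varepsilon\Big(\int m_\delta\,d\mu_X+\int m_\delta\,d\mu_Y\Big),
\]
where stationarity makes the second bound independent of the time $t(\delta)$. It tends to $0$ as $\delta\to0$ by dominated convergence. Choose $\delta<s_0$ such that it is at most $\frac5{16}$. The proposition holds with $c=\frac12c_0^2$.
\end{proof}

With the deduction in Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:unique}.

\section{Attraction of all initial laws}\label{sec:attraction}

All the measures in Theorem~\ref{thm:attract} are mixtures $\sum_kw_k\lambda P^k$ with increasingly spread out weights. We show that such mixtures are tight and that their limit points are invariant; Theorem~\ref{thm:unique} then identifies the limit. Since $\Omega_1$ is not compact, the point to exclude is that mass escapes into dust. The chain is no longer stationary, so Lemma~\ref{lem:first} is not available, and the bound must hold uniformly in time.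

Two time scales make this possible. Dust below $\delta$ is created slowly, at rate of order $\delta^2$ per step, while by \eqref{eq:drift1} mass in parts of size about $\delta$ is cleared in a time not much longer than $\delta^{-1}$. Over a window of $\delta^{-3/2}$ steps little dust is created, and most of the old dust above the smaller level $\delta^{6/5}$ is removed. This passes the problem from level $\delta$ to level $\delta^{6/5}$, and we iterate.

\begin{lemma}[Uniform control of dust]\label{lem:dust}
There is $C<\infty$ depending only on $\beta_m$ such that for the chain $(X_n)$ with kernel $P$ started at any $p\in\Omega_1$, and all $\delta\in(0,\frac12]$,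
\[
\sup_n\mathbb E\,m_\delta(X_n)\le m_\delta(p)+C\delta^{1/8}.
\]
\end{lemma}

\begin{proof}
Put $\delta'=\delta^{6/5}$ and $L=\lceil\delta^{-3/2}\rceil\le2\delta^{-3/2}$.

\emph{(a) Slow creation.} A merge does not increase $m_\delta$: if the merged part is below $\delta$, so were both pieces. A split of a part below $\delta$ leaves $m_\delta$ unchanged. A split of a part of size at least $\delta$ increases $m_\delta$ only if the smaller fragment is below $\delta$, and then by less than $2\delta$; by \eqref{eq:key}, whatever the first pick, this has probability at most $2\delta$. Hence $Pm_\delta\le m_\delta+4\delta^2$, and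
\begin{equation}\label{eq:slow}
\mathbb E\,m_\delta(X_n)\le\mathbb E\,m_\delta(X_t)+8\delta^{1/2}\qquad\text{for }t\le n\le t+L .
\end{equation}

\emph{(b) Fast removal.} Let $n\ge L$, and write $\operatorname{Av}$ for the average over $t\in\{n-L,\dots,n-1\}$. Apply \eqref{eq:drift1} with $s=\delta'$ and $\gamma=\frac14$, and sum over the window. Since $0\le\Phi_{\delta',1/4}\le(\delta')^{-5/4}=\delta^{-3/2}\le L$, we get $-L\le\frac83L-\frac{\beta_m}2L\operatorname{Av}\mathbb E\,J_{\delta',1/4}(X_t)$, so that
\[
\operatorname{Av}\mathbb E\,J_{\delta',1/4}(X_t)\le\frac{22}{3\beta_m}\le\frac8{\beta_m}.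
\]
Let $A_t$ be the mass of the parts of $X_t$ with sizes in $[\delta',\delta)$. Keep in $J_{\delta',1/4}$ only pairs of such parts. The sum of $p_ip_j$ over these pairs $i\neq j$ is $A_t^2$ minus the sum of the squares, hence at least $A_t^2-\delta A_t\ge A_t^2-\delta$, and so $J_{\delta',1/4}(X_t)\ge\delta^{-1/4}(A_t^2-\delta)$. Thus $\operatorname{Av}\mathbb E\,A_t^2\le\frac8{\beta_m}\delta^{1/4}+\delta\le\frac9{\beta_m}\delta^{1/4}$, and by Jensen's inequality $\operatorname{Av}\mathbb E\,A_t\le3\beta_m^{-1/2}\delta^{1/8}$. As $m_\delta(X_t)=m_{\delta'}(X_t)+A_t$, averaging \eqref{eq:slow} over the window gives, with $C_0=8+3\beta_m^{-1/2}$,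
\[
\mathbb E\,m_\delta(X_n)\le\max_{t\le n}\mathbb E\,m_{\delta'}(X_t)+C_0\delta^{1/8}\qquad(n\ge L).
\]

\emph{(c) Iteration.} For $n<L$, \eqref{eq:slow} with $t=0$ gives $\mathbb E\,m_\delta(X_n)\le m_\delta(p)+C_0\delta^{1/8}$. With $a_n(\delta)=\max_{t\le n}\mathbb E\,m_\delta(X_t)$, the two cases combine to
\[
a_n(\delta)\le\max\big(m_\delta(p),a_n(\delta^{6/5})\big)+C_0\delta^{1/8}\qquad\text{for all }n\ge0,\ \delta\in(0,\tfrac12].
\]
Let $\delta_k=\delta^{(6/5)^k}$. Since $m_{\delta_k}(p)\le m_\delta(p)$, induction on $k$ gives $a_n(\delta)\le\max(m_\delta(p),a_n(\delta_k))+C_0\sum_{j<k}\delta_j^{1/8}$. For fixed $n$, $a_n(\delta_k)\to0$ as $k\to\infty$ by dominated convergence. Finally $(6/5)^j\ge1+j/5$, so $\sum_j\delta_j^{1/8}\le\delta^{1/8}\sum_j2^{-j/40}$. The lemma holds with $C=C_0/(1-2^{-1/40})$.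
\end{proof}

A family of probability measures on $\Omega_1$ is \emph{tight} if for each $\epsilon>0$ some compact set has mass at least $1-\epsilon$ under all of them; by Prokhorov's theorem, every sequence in a tight family has a weakly convergent subsequence.

\begin{lemma}[Tightness]\label{lem:tight}
For every probability measure $\lambda$ on $\Omega_1$, the mixtures $\sum_{k\ge0}w_k\lambda P^k$, over all probability weights $w$ on $\{0,1,\dots\}$, form a tight family.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dust}, $\sup_n\int m_\delta\,d(\lambda P^n)\le\int m_\delta\,d\lambda+C\delta^{1/8}\to0$ as $\delta\to0$. Given $\epsilon>0$, choose $\eta_j>0$ with $\sup_n\int m_{\eta_j}\,d(\lambda P^n)\le\epsilon4^{-j}$ for $j\ge1$, and let $\Gamma=\{p:m_{\eta_j}(p)\le2^{-j}\text{ for all }j\}$. By Markov's inequality $\lambda P^n(\Gamma^c)\le\sum_j\epsilon2^{-j}=\epsilon$ for every $n$, and the same bound holds for mixtures. For $p\in\Gamma$ and $i>1/\eta_j$ we have $p_i\le1/i<\eta_j$, so $\sum_{i>1/\eta_j}p_i\le2^{-j}$. A bounded subset of $\ell^1$ with uniformly small tails is relatively compact, and $\Omega_1$ is closed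 in $\ell^1$; so the closure of $\Gamma$ is a compact subset of $\Omega_1$.
\end{proof}

\begin{lemma}[Feller property]\label{lem:feller}
If $h:\Omega_1\to\mathbb R$ is bounded and continuous, so is $Ph$.
\end{lemma}

\begin{proof}
Each of the maps $\mathrm{mer}_{ij}$ and $\mathrm{spl}_i^v$ is a linear map of norm at most $1$ on $\ell^1$ followed by ranking, hence continuous by Lemma~\ref{lem:rank}. So each $G_{ij}$ in \eqref{eq:kernel} is continuous (by dominated convergence in $v$ when $i=j$) and bounded by $\|h\|_\infty$. If $p^{(n)}\to p$, then
\[
|Ph(p^{(n)})-Ph(p)|\le\|h\|_\infty\sum_{i,j}\big|p_i^{(n)}p_j^{(n)}-p_ip_j\big|+\sum_{i,j}p_ip_j\,\big|G_{ij}(p^{(n)})-G_{ij}(p)\big|.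
\]
Since $|p_i^{(n)}p_j^{(n)}-p_ip_j|\le p_i^{(n)}|p_j^{(n)}-p_j|+p_j|p_i^{(n)}-p_i|$, the first term is at most $2\|h\|_\infty\,d(p^{(n)},p)$. The second tends to $0$ by dominated convergence.
\end{proof}

Call probability weights $w$ on $\{0,1,\dots\}$ \emph{unimodal} if they are nondecreasing up to some index and nonincreasing from there on.

\begin{lemma}\label{lem:unimodal}
Let $w^{(n)}$ be unimodal probability weights with $\max_kw_k^{(n)}\to0$. Then $\lambda_n=\sum_kw_k^{(n)}\lambda P^k\to\Pi$ weakly.
\end{lemma}

\begin{proof}
With $w^{(n)}_{-1}=0$ we have $\lambda_nP-\lambda_n=\sum_{k\ge0}(w^{(n)}_{k-1}-w^{(n)}_k)\lambda P^k$. By unimodality the absolute values of the coefficients telescope on each side of the mode, and their sum is $2\max_kw^{(n)}_k$. So for bounded continuous $h$,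
\[
\Big|\int Ph\,d\lambda_n-\int h\,d\lambda_n\Big|\le2\|h\|_\infty\max_kw^{(n)}_k\to0 .
\]
If $\lambda_\infty$ is a weak limit of a subsequence, Lemma~\ref{lem:feller} lets us pass to the limit in both integrals, so $\int h\,d(\lambda_\infty P)=\int h\,d\lambda_\infty$ for all such $h$. Bounded continuous functions determine a Borel probability measure on a metric space, so $\lambda_\infty$ is invariant, and $\lambda_\infty=\Pi$ by Theorem~\ref{thm:unique}. By Lemma~\ref{lem:tight} every subsequence has a further weakly convergent subsequence, whose limit is $\Pi$; hence $\lambda_n\to\Pi$.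
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:attract}]
For part 1, the uniform weights on $\{0,\dots,N-1\}$ are unimodal with maximum $1/N$.

For part 2, $\lambda(qI+(1-q)P)^n=\sum_kb_n(k)\lambda P^k$ with the binomial weights $b_n(k)=\binom nk(1-q)^kq^{n-k}$. They are unimodal because the ratio $b_n(k)/b_n(k-1)=\frac{(n-k+1)(1-q)}{kq}$ decreases in $k$. Their characteristic function is $(q+(1-q)e^{iu})^n$, so Fourier inversion gives
\[
\max_kb_n(k)\le\frac1{2\pi}\int_{-\pi}^\pi\big|q+(1-q)e^{iu}\big|^n\,du\to0
\]
by dominated convergence, as $|q+(1-q)e^{iu}|<1$ for $0<|u|\le\pi$. The measure $\lambda e^{t(P-I)}$ is the mixture with Poisson weights $e^{-t}t^k/k!$. Their successive ratios $t/k$ decrease in $k$, and their characteristic function has modulus $e^{-t(1-\cos u)}$, so their maximum is at most $\frac1{2\pi}\int_{-\pi}^\pi e^{-t(1-\cos u)}\,du\to0$. Lemma~\ref{lem:unimodal} applies along every sequence $t_n\to\infty$.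

Finally let $b=\max(\beta_m,\beta_s)<1$, and let $P^*$ be the kernel with parameters $\beta_m/b$ and $\beta_s/b$, which lie in $(0,1]$ and have the same ratio $\theta$. By \eqref{eq:kernel}, $P=(1-b)I+bP^*$, since $\beta g+(1-\beta)h=(1-b)h+b\big(\frac\beta bg+(1-\frac\beta b)h\big)$. The statement just proved, for $P^*$ and $q=1-b$, gives $\lambda P^n\to\Pi$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MZZ}
Eddy Mayer-Wolf, Ofer Zeitouni, Martin P. W. Zerner,
\emph{Asymptotics of certain coagulation-fragmentation processes and invariant Poisson-Dirichlet measures},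
arXiv:math/0105111 (2001).

\end{thebibliography}
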